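\title{Twisted triangles and the Ramsey property for weld-division maps}

\begin{abstract}
Fix a finite simplicial complex $\mathbf A$ and consider the category, from Solecki's framework of divided complexes, whose objects are the complexes obtained from $\mathbf A$ by iterated divisions and whose morphisms are the weld-division maps. We ask whether colorings of morphisms in this category have the Ramsey property, and we prove that they do exactly when $\dim\mathbf A\le 1$. For graphs the morphisms are monotone surjections of paths and the property is the product Ramsey theorem. If $\mathbf A$ has a face with three vertices, then every object has infinite Ramsey degree; for the triangle, two colors and three divisions give a counterexample. The obstruction is a winding number around the boundary of a triangle.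
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[N]=\{1,\dots,N\}$, and write $\binom{M}{k}$ for the set of $k$-element subsets of a set $M$. Ramsey's theorem states that for all $1\le k\le m$ and $r\ge1$ there is $N$ such that every coloring of $\binom{[N]}{k}$ with $r$ colors is constant on $\binom{M}{k}$ for some $M\in\binom{[N]}{m}$. The theorem can be read as a statement about maps between paths. Let $P_\ell$ be the path with vertices $0,1,\dots,\ell$. A weakly increasing surjection $P_N\to P_k$ collapses $N-k$ edges to points and is determined by the set of the $k$ edges that it does not collapse. In this language the theorem says: for every coloring of the weakly increasing surjections $P_N\to P_k$ there is one such surjection $g\colon P_N\to P_m$ such that all composites $P_N\to P_m\to P_k$ that begin with $g$ have the same color.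

A path is a subdivided edge, and collapsing one of its edges undoes one subdivision. Both operations make sense for simplicial complexes of every dimension, so one can ask for a Ramsey theorem in every dimension. We work in S.~Solecki's framework of divided complexes \cite{Solecki}, which is also the source of the question. The answer depends on the dimension only: the Ramsey property holds over graphs, and it fails as soon as there is a triangle.

\subsection{Divided complexes}\label{sub:complexes}

A \emph{simplicial complex}, or \emph{complex}, is a family $A$ of nonempty finite sets, called \emph{faces}, that is closed under taking nonempty subsets and satisfies $\operatorname{Vr}(A)\cap A=\emptyset$, where $\operatorname{Vr}(A)$, the set of \emph{vertices}, is the union of all faces. An \emph{edge} is a face with two elements, and a face is \emph{maximal} if it is maximal under inclusion. We write $\dim A\ge2$ if $A$ has a face with at least three elements and $\dim A\le1$ otherwise. A \emph{simplicial map} $f\colon B\to A$ is a function $f\colon\operatorname{Vr}(B)\to\operatorname{Vr}(A)$ with $f(s)\in A$ for all $s\in B$.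

For a face $t\in A$, the \emph{division} of $A$ by $t$ is
\begin{equation}\label{eq:division}
tA=\{s\in A: t\not\subseteq s\}\ \cup\ \{\{t\}\cup u:\ u\in A\cup\{\emptyset\},\ t\not\subseteq u,\ t\cup u\in A\}.
\end{equation}
We call the members of the first set the \emph{old faces} and those of the second the \emph{new faces} of $tA$. The condition $u\in A\cup\{\emptyset\}$ follows from $t\cup u\in A$. Division is stellar subdivision: the faces that include $t$ are removed and replaced by a cone, and the apex of the cone is the set $t$ itself. If $t=\{p\}$, then $tA$ is a copy of $A$ in which the vertex $p$ is renamed $\{p\}$. If $t=\{p,q\}$ is an edge of a path, then the vertex $t$ is inserted between $p$ and $q$. If $A$ consists of the nonempty subsets of $t=\{a,b,c\}$, then $tA$ consists of the nonempty subsets of $\{a,b,t\}$, $\{b,c,t\}$, $\{c,a,t\}$.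

Since faces are reused as vertices, one has to make sure that a new vertex does not coincide with an existing one. For this purpose we fix a \emph{ground complex} $\mathbf A$: a finite nonempty complex that is \emph{grounded}, which means that its vertices are atoms (urelements, objects that are not sets). Let $\langle\mathbf A\rangle$ be the class of all families obtained from $\mathbf A$ by finitely many successive divisions. Every member of $\langle\mathbf A\rangle$ is a finite complex (Lemma~\ref{lem:new}), and each of its vertices is a vertex of $\mathbf A$ or a \emph{created} vertex, that is, a nonempty finite set that was divided at some stage.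

A created vertex remembers where it came from. The \emph{span} is defined recursively by $\operatorname{sp}(x)=\{x\}$ for $x\in\operatorname{Vr}(\mathbf A)$ and $\operatorname{sp}(x)=\bigcup_{y\in x}\operatorname{sp}(y)$ for a created vertex $x$; the recursion ends because the elements of a created vertex are atoms or were created earlier. For a face $s$ put $\operatorname{sp}(s)=\bigcup_{x\in s}\operatorname{sp}(x)$. Spans are nonempty, a face $t$ of $A$ and the vertex $t$ of $tA$ have the same span, and therefore
\begin{equation}\label{eq:span}
\operatorname{sp}(\{t\}\cup u)=\operatorname{sp}(t\cup u)\qquad\text{for every new face }\{t\}\cup u\text{ of }tA .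
\end{equation}
The span records the face of $\mathbf A$ in which a vertex or a face lies. For example, if $\mathbf A$ is an edge $e=\{v,w\}$ with its two vertices, then every inserted vertex has span $e$.

\subsection{Weld-division maps}\label{sub:maps}

Let $A,B\in\langle\mathbf A\rangle$. A simplicial map $f\colon B\to A$ is \emph{grounded} if every face of $A$ equals $f(s)$ for some $s\in B$, and $\operatorname{sp}(f(x))\subseteq\operatorname{sp}(x)$ for every vertex $x$ of $B$. The second condition gives $\operatorname{sp}(f(s))\subseteq\operatorname{sp}(s)$ for every face $s$ of $B$. There are two kinds of \emph{base maps}.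
\begin{itemize}
\item For $t\in A$ and $v\in t$, the \emph{weld map} $tA\to A$ sends the vertex $t$ to $v$ and fixes every other vertex.
\item A \emph{grounded isomorphism} $B\to A$ is a bijection $f\colon\operatorname{Vr}(B)\to\operatorname{Vr}(A)$ such that $s\mapsto f(s)$ is a bijection from $B$ onto $A$ and $\operatorname{sp}(f(x))=\operatorname{sp}(x)$ for all vertices $x$. Identity maps are examples.
\end{itemize}
A division of the target of a grounded map can be lifted to the source. Let $f\colon B\to A$ be grounded and $t\in A$. Let $s_1,\dots,s_k$ be the faces $s\in B$ with $f(s)=t$, listed in order of non-increasing cardinality; here $k\ge1$ because $f$ is onto on faces. Put $B'=s_k(\cdots(s_2(s_1B))\cdots)$. The \emph{division of $f$ by $t$} is the map $f'\colon B'\to tA$ that agrees with $f$ on the vertices of $B'$ that belong to $B$ and sends each new vertex $s_i$ to $t$. All arguments below apply to every admissible listing of the $s_i$.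

\begin{example}\label{ex:division}
Let $A=\mathbf A$ be the edge $e=\{v,w\}$, let $B=eA$ be the path $v,e,w$, and let $f$ be the weld map $e\mapsto v$. For $t=\{v\}$ the faces with image $t$ are $s_1=\{v,e\}$, $s_2=\{v\}$, $s_3=\{e\}$. Then $B'$ is the path $s_2,s_1,s_3,w$, and $f'$ sends $s_1,s_2,s_3$ to the vertex $t$ of the edge $tA$. The order matters: after a division by $\{v\}$ the set $\{v,e\}$ is no longer a face.
\end{example}

The \emph{weld-division maps} form the smallest class of maps between members of $\langle\mathbf A\rangle$ that contains all base maps and is closed under composition and under division of maps. They are the morphisms of the \emph{weld-division category} $\mathcal D(\mathbf A)$. We write $\operatorname{Hom}(B,A)$ for the set of weld-division maps $B\to A$, and for $g\in\operatorname{Hom}(C,B)$ we put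
\[
\operatorname{Hom}(B,A)\circ g=\{f\circ g: f\in\operatorname{Hom}(B,A)\}\subseteq\operatorname{Hom}(C,A).
\]

\subsection{The question and the answer}\label{sub:results}

An \emph{$r$-coloring} of a set $X$ is a function $X\to[r]$. Let $r\ge1$ and let $A,B\in\langle\mathbf A\rangle$ with $\operatorname{Hom}(B,A)\ne\emptyset$. We say that the triple $(r,A,B)$ has the \emph{Ramsey property} if there is $C\in\langle\mathbf A\rangle$ such that for every $r$-coloring of $\operatorname{Hom}(C,A)$ there is $g\in\operatorname{Hom}(C,B)$ for which $\operatorname{Hom}(B,A)\circ g$ is monochromatic. We have added the hypothesis $\operatorname{Hom}(B,A)\neq\emptyset$ as a non-triviality condition; it excludes only the case in which $\operatorname{Hom}(B,A)\circ g$ is empty, and it is part of the meaning of ``triple'' from now on.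

\medskip
\noindent\textbf{Question.} \emph{Does every triple $(r,A,B)$, over every finite nonempty grounded complex $\mathbf A$, have the Ramsey property?}
\medskip

For $r=1$ the property holds with $C=B$ and $g=\mathrm{id}$. When $\mathbf A$ is an edge, the weld-division maps are the weakly increasing surjections of paths (Proposition~\ref{prop:monotone}) and the property is Ramsey's theorem. Since the definitions treat all dimensions alike, this suggests a positive answer. The answer is negative.

\begin{theorem}\label{thm:triangle}
Let $F=\{a,b,c\}$ be a set of three atoms, let $\Delta$ be the complex of all nonempty subsets of $F$, and take $\mathbf A=\Delta$. There is $B\in\langle\Delta\rangle$, obtained from $\Delta$ by three divisions, with $\operatorname{Hom}(B,\Delta)\neq\emptyset$ and the following property: for every $C\in\langle\Delta\rangle$ there is a $2$-coloring of $\operatorname{Hom}(C,\Delta)$ such that $\operatorname{Hom}(B,\Delta)\circ g$ is monochromatic for no $g\in\operatorname{Hom}(C,B)$. Hence $(r,\Delta,B)$ fails to have the Ramsey property for every $r\ge2$.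
\end{theorem}

To measure how badly the property fails, say that $A\in\langle\mathbf A\rangle$ has \emph{Ramsey degree at most $d$} if for every $r\ge1$ and every $B$ with $\operatorname{Hom}(B,A)\ne\emptyset$ there is $C$ such that for every $r$-coloring of $\operatorname{Hom}(C,A)$ there is $g\in\operatorname{Hom}(C,B)$ with at most $d$ colors on $\operatorname{Hom}(B,A)\circ g$. The Ramsey degree of $A$ is \emph{infinite} if there is no such natural number $d$.

\begin{theorem}\label{thm:dichotomy}
Let $\mathbf A$ be a finite nonempty grounded complex.
\begin{enumerate}
\item[(1)] Suppose $\dim\mathbf A\ge2$. For every $A\in\langle\mathbf A\rangle$ and every $n\ge1$ there is $B\in\langle\mathbf A\rangle$, obtained from $A$ by $3(n-1)$ divisions, with $\operatorname{Hom}(B,A)\ne\emptyset$ and the following property: for every $C\in\langle\mathbf A\rangle$ there is an $n$-coloring of $\operatorname{Hom}(C,A)$ such that for every $g\in\operatorname{Hom}(C,B)$ all $n$ colors occur in $\operatorname{Hom}(B,A)\circ g$. Hence every $A$ has infinite Ramsey degree, and for every $A$ and every $r\ge2$ there is $B$ such that $(r,A,B)$ fails to have the Ramsey property.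
\item[(2)] Suppose $\dim\mathbf A\le1$. Then every triple $(r,A,B)$ has the Ramsey property.
\end{enumerate}
Consequently, all triples over $\mathbf A$ have the Ramsey property if and only if $\dim\mathbf A\le1$.
\end{theorem}

\subsection{The idea}\label{sub:idea}

Weld-division maps do not fold: over every maximal face of the target there is exactly one face of the source (Proposition~\ref{prop:P}). Consider a map $h$ from $C$ to a full simplex as a labeling of the vertices of $C$ by the vertices of the simplex. Then exactly one face $T_h$ of $C$ carries all the labels.

If the simplex is an edge, then $C$ is a path, $T_h$ is its only uncollapsed edge, and $T_h$ determines $h$. A coloring of maps is a coloring of edges, and the pigeonhole principle applies. If the simplex is the triangle $\Delta$, then $T_h$ no longer determines $h$. All faces of $C$ other than $T_h$ are sent into the boundary of $\Delta$, the cycle $a,b,c$. Walk along edges of $C$ from $T_h$ to the corner of $C$ that corresponds to $a$, and count the steps that the label makes around the cycle. This count depends on the walk, and we fix one walk for each triangle of $C$ in an arbitrary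 way; so the counts of two maps can be compared only if the maps have the same triangle $T_h$. The task is to find $B$ and two maps $f_1,f_2\colon B\to\Delta$ with the same triangle such that their counts differ by the same amount along every walk from that triangle to the corner. Then $f_1g$ and $f_2g$ have the same triangle and different counts for every $g\colon C\to B$, no matter how large $C$ is.

Section~\ref{sec:P} proves that weld-division maps do not fold. Section~\ref{sec:triangle} constructs $B$, $f_1$, $f_2$ and proves Theorem~\ref{thm:triangle}, where the parity of the count suffices. Section~\ref{sec:higher} refines the count to an integer, moves the construction to an arbitrary complex and iterates it. Section~\ref{sec:graphs} treats graphs.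

\section{One face over each maximal face}\label{sec:P}

We first confirm that created vertices are new. The word ``includes'' always refers to the relation $\supseteq$; this has to be distinguished from membership, since $t$ is a subset of faces of $A$ and an element of faces of $tA$.

\begin{lemma}\label{lem:new}
Let $X_0=\mathbf A$ and $X_j=t_jX_{j-1}$ with $t_j\in X_{j-1}$ for $1\le j\le k$. Then:
\begin{enumerate}
\item[(a)] $t_j\notin\operatorname{Vr}(X_h)$ for $h<j$;
\item[(b)] no face of $X_j$ includes $t_i$ for $i\le j$;
\item[(c)] $X_j$ is a finite complex, and $\operatorname{sp}(s)\in\mathbf A$ for every $s\in X_j$.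
\end{enumerate}
\end{lemma}

\begin{proof}
We argue by induction on $j$ and use that $\operatorname{Vr}(X_h)\subseteq\operatorname{Vr}(\mathbf A)\cup\{t_1,\dots,t_h\}$. The set $t_j$ is not an atom, and $t_j=t_i$ with $i<j$ would make $t_j$ a face of $X_{j-1}$ that includes $t_i$, against (b) for $j-1$. This gives (a). For (b), let $i\le j$. An old face of $X_j$ does not include $t_j$ by definition, and it does not include $t_i$ for $i<j$ by induction. If a new face $\{t_j\}\cup u$ includes $t_i$, then $u$ includes $t_i$, because $t_i\subseteq\operatorname{Vr}(X_{i-1})$ and $t_j\notin\operatorname{Vr}(X_{i-1})$ by (a). This is excluded by \eqref{eq:division} if $i=j$ and by induction if $i<j$. For (c), a nonempty subset of an old face is an old face, and a nonempty subset of a new face $\{t_j\}\cup u$ is a new face $\{t_j\}\cup u'$ or an old face $u'$, with $u'\subseteq u$. A vertex of $X_j$ is an atom or some $t_i$ with $i\le j$, and neither is a face of $X_j$, by (b). The statement on spans follows from \eqref{eq:span} and induction.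
\end{proof}

A sequence of divisions that starts from a member of $\langle\mathbf A\rangle$ extends backward to one that starts from $\mathbf A$, so Lemma~\ref{lem:new} applies to it as well.

The central property of a simplicial map $f\colon B\to A$ is the following.
\begin{itemize}
\item[(P)] For every maximal face $\sigma\in A$ there is exactly one $s\in B$ with $f(s)=\sigma$.
\end{itemize}
We call $s$ the \emph{face over $\sigma$}. Grounded maps need not have (P). If $\mathbf A$ is the edge $e=\{v,w\}$ and $B$ is a path $v,p,q,w$ in $\langle\mathbf A\rangle$, then the map $B\to\mathbf A$ with $p\mapsto w$, $q\mapsto v$ that fixes $v$ and $w$ is grounded, and all three edges of $B$ are sent onto $e$.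

\begin{lemma}\label{lem:Pcons}
Let $f\colon B\to A$ be a simplicial map with \textup{(P)} and let $A$ be finite. If $s$ is the face over a maximal face $\sigma$, then $s$ is maximal in $B$ and $f|s$ is a bijection onto $\sigma$. Every face of $A$ is the image of a face of $B$.
\end{lemma}

\begin{proof}
If $s\subseteq s'\in B$, then $\sigma\subseteq f(s')\in A$, so $f(s')=\sigma$ and $s'=s$. If $f|s$ were not injective, then a proper subset of $s$ would also have image $\sigma$. A face of $A$ is a subset of some maximal face $\sigma=f(s)$, hence it is the image of a subset of $s$.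
\end{proof}

\begin{proposition}\label{prop:P}
Every weld-division map is a grounded simplicial map with property \textup{(P)}.
\end{proposition}

\begin{proof}
Let $\mathcal K$ be the class of simplicial maps $f$ between members of $\langle\mathbf A\rangle$ that have (P) and satisfy $\operatorname{sp}(f(x))\subseteq\operatorname{sp}(x)$ for all vertices $x$. By Lemma~\ref{lem:Pcons} the members of $\mathcal K$ are grounded. We show that $\mathcal K$ contains the base maps and is closed under composition and division. Grounded isomorphisms are bijections on faces and preserve spans, so they belong to $\mathcal K$.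

\emph{Weld maps.} Let $f\colon tA\to A$ send $t$ to $v\in t$. An old face is sent to itself, and a new face $\{t\}\cup u$ is sent to $\{v\}\cup u\subseteq t\cup u\in A$. So $f$ is simplicial, and $\operatorname{sp}(v)\subseteq\operatorname{sp}(t)$. Let $\sigma\in A$ be maximal. An old face has image $\sigma$ if and only if it equals $\sigma$, and $\sigma$ is an old face if and only if $t\not\subseteq\sigma$. Suppose that a new face $\{t\}\cup u$ has image $\{v\}\cup u=\sigma$. Then $\sigma\subseteq t\cup u\in A$, so $\sigma=t\cup u$ includes $t$. From $t\subseteq\{v\}\cup u$ and $t\not\subseteq u$ we get $v\notin u$, so $u=\sigma\setminus\{v\}$. Conversely, if $t\subseteq\sigma$, then $\{t\}\cup(\sigma\setminus\{v\})$ is a new face with image $\sigma$. Thus the only face with image $\sigma$ is $\sigma$ if $t\not\subseteq\sigma$, and $\{t\}\cup(\sigma\setminus\{v\})$ if $t\subseteq\sigma$.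

\emph{Composition.} Let $f\colon B\to A$ and $g\colon C\to B$ be in $\mathcal K$. The map $fg$ is simplicial and $\operatorname{sp}(fg(x))\subseteq\operatorname{sp}(g(x))\subseteq\operatorname{sp}(x)$. Let $\sigma\in A$ be maximal and let $s\in B$ be the face over $\sigma$. A face $s'\in C$ satisfies $fg(s')=\sigma$ if and only if $g(s')=s$. Since $s$ is maximal in $B$ by Lemma~\ref{lem:Pcons}, there is exactly one such $s'$.

\emph{Division.} Let $f\colon B\to A$ be in $\mathcal K$, let $t\in A$, and let $s_1,\dots,s_k$ be as in the definition of the division $f'\colon B'\to tA$. Put $X_0=B$, $X_i=s_iX_{i-1}$, so that $B'=X_k$. For $j<i$ we have $s_j\not\subseteq s_i$, because $s_j\neq s_i$ and $|s_j|\ge|s_i|$; so $s_i$ survives the first $i-1$ divisions, and $X_i$ is defined. The division by $t$ cuts a maximal face $\sigma\supseteq t$ of $A$ into pieces, and we have to show that each piece is the image of exactly one face of $B'$. The faces of $B'$ arise from $k$ successive divisions, so we need a way to trace them back to $B$. Every face of $B'$ can be written uniquely as $s'=\{s_i:i\in I\}\cup u$ with $I\subseteq[k]$ and $u\subseteq\operatorname{Vr}(B)$,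 since $s_i\notin\operatorname{Vr}(B)$. Put $\kappa(s')=u\cup\bigcup_{i\in I}s_i$. We use three facts.
\begin{itemize}
\item[($\alpha$)] $\kappa(s')\in B$ for $s'\in B'$. Indeed, a face of $X_i$ without the vertex $s_i$ is a face of $X_{i-1}$, and in a face of $X_i$ with the vertex $s_i$, replacing $s_i$ by its elements gives a face of $X_{i-1}$ by \eqref{eq:division}. These elements lie in $\operatorname{Vr}(B)$. Doing this for $i=k,k-1,\dots,1$ turns $s'$ into $\kappa(s')$.
\item[($\beta$)] No face of $B'$ includes any $s_i$. This is Lemma~\ref{lem:new}(b).
\item[($\gamma$)] A face of $X_i$ that includes none of $s_{i+1},\dots,s_j$ is a face of $X_j$. This is the definition of old faces.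
\end{itemize}

We check that $f'$ is simplicial. Let $s'=\{s_i:i\in I\}\cup u\in B'$. By ($\alpha$), $u\in B\cup\{\emptyset\}$. We have $t\not\subseteq f(u)$, since otherwise $u\cap f^{-1}(t)$ would be a face of $B$ with image $t$, that is, one of the $s_i$, against ($\beta$). If $I=\emptyset$, then $f'(s')=f(u)$ is an old face of $tA$. If $I\neq\emptyset$, then $f'(s')=\{t\}\cup f(u)$ and $t\cup f(u)=f(\kappa(s'))\in A$, so $f'(s')$ is a new face of $tA$. For the new vertices, $\operatorname{sp}(f'(s_i))=\operatorname{sp}(t)=\operatorname{sp}(f(s_i))\subseteq\operatorname{sp}(s_i)$.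

It remains to prove (P) for $f'$. Let $\tau$ be a maximal face of $tA$. Note that $f'(s')$ has the vertex $t$ if and only if $I\neq\emptyset$, because $t\notin\operatorname{Vr}(A)$.

Suppose first that $\tau$ is an old face, so $\tau\in A$ and $t\not\subseteq\tau$. Then $\tau$ is maximal in $A$. Indeed, let $\tau\subsetneq\tau'\in A$. If $t\not\subseteq\tau'$, then $\tau'\in tA$, and if $t\subseteq\tau'$, then $t\cup\tau\in A$ and $\{t\}\cup\tau\in tA$; both contradict the maximality of $\tau$ in $tA$. Let $s\in B$ be the face over $\tau$ under $f$. If $f'(s')=\tau$, then $I=\emptyset$, so $s'\in B$ by ($\alpha$) and $f(s')=\tau$, which gives $s'=s$. Conversely, $s$ includes no $s_i$ because $f(s_i)=t\not\subseteq\tau$, so $s\in B'$ by ($\gamma$), and $f'(s)=\tau$.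

Suppose now that $\tau=\{t\}\cup u_0$ with $t\not\subseteq u_0$ and $\sigma:=t\cup u_0\in A$. Then $\sigma$ is maximal in $A$: if $x\notin\sigma$ and $\sigma\cup\{x\}\in A$, then $t\not\subseteq u_0\cup\{x\}$, so $\tau\cup\{x\}\in tA$. Let $s\in B$ be the face over $\sigma$ under $f$. Since $f|s$ is a bijection onto $\sigma$, exactly one subset of $s$ has image $t$; thus $s$ includes exactly one of the $s_i$, say $s_{i_0}$. Put $u_1=(f|s)^{-1}(u_0)$ and $s_*=\{s_{i_0}\}\cup u_1$, so that $f'(s_*)=\tau$ once we know that $s_*\in B'$. By ($\gamma$), $s\in X_{i_0-1}$. From $t\not\subseteq u_0$ and $t\cup u_0=\sigma$ we get $s_{i_0}\not\subseteq u_1$ and $s_{i_0}\cup u_1=s$, so $s_*\in X_{i_0}$. For $j>i_0$ the inclusion $s_j\subseteq s_*$ would give $s_j\subseteq s_*\cap\operatorname{Vr}(B)=u_1\subseteq s$, which is false. So $s_*\in B'$ by ($\gamma$). For uniqueness let $f'(s')=\tau$ with $s'=\{s_i:i\in I\}\cup u$. Then $I\ne\emptyset$, $f(u)=u_0$ and $f(\kappa(s'))=t\cup u_0=\sigma$, so $\kappa(s')=s$. Hence $s_i\subseteq s$ for $i\in I$, which gives $I=\{i_0\}$, and $u\subseteq s$ with $f(u)=u_0$, which gives $u=u_1$.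
\end{proof}

The walks of Section~\ref{sub:idea} need a place to end that all maps respect. Spans provide it. An \emph{edge path} in a complex $C$ is a sequence of vertices $w_0,\dots,w_l$ with $\{w_{j-1},w_j\}\in C$ for $1\le j\le l$. We allow $w_{j-1}=w_j$, so that simplicial maps send edge paths to edge paths. A complex is \emph{connected} if any two vertices are joined by an edge path.

\begin{lemma}\label{lem:corners}
\begin{enumerate}
\item[(a)] If $A$ is connected and $t\in A$, then $tA$ is connected.
\item[(b)] For each $v\in\operatorname{Vr}(\mathbf A)$, every $A\in\langle\mathbf A\rangle$ has exactly one vertex $v^A$ with span $\{v\}$, and every $f\in\operatorname{Hom}(B,A)$ satisfies $f(v^B)=v^A$.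
\end{enumerate}
\end{lemma}

We call $v^A$ the \emph{corner} of $A$ at $v$.

\begin{proof}
(a) If $t=\{p\}$, then $tA$ is a copy of $A$. Let $|t|\ge2$. All vertices of $A$ remain, and $\{t,p\}\in tA$ for $p\in t$. An edge $\{p,q\}$ of $A$ is lost only if $t=\{p,q\}$, and then $p,t,q$ is an edge path in $tA$.

(b) For $A=\mathbf A$ the vertex is $v$. Suppose that $A$ has exactly one vertex $v^A$ with span $\{v\}$ and let $t\in A$. Since spans are nonempty, $\operatorname{sp}(t)=\{v\}$ if and only if all elements of $t$ have span $\{v\}$, that is, $t=\{v^A\}$. In this case $v^A$ disappears and $t$ takes its place. Otherwise $v^A$ remains and the new vertex has a different span. Finally, $\emptyset\ne\operatorname{sp}(f(v^B))\subseteq\operatorname{sp}(v^B)=\{v\}$ by Proposition~\ref{prop:P}.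
\end{proof}

\section{The twisted triangle}\label{sec:triangle}

In this section $\mathbf A=\Delta$ is the complex of nonempty subsets of $F=\{a,b,c\}$. We write $abz$ for $\{a,b,z\}$ and $az$ for $\{a,z\}$, and we let $\rho$ be the rotation $a\mapsto b\mapsto c\mapsto a$ of $F$.

We look for $B\in\langle\Delta\rangle$ and two maps $B\to\Delta$ with the same face over $F$. One division by $y=F$ does not provide them: a map $y\Delta\to\Delta$ fixes the corners $a,b,c$, so it is one of the three weld maps, and the faces over $F$ are $bcy$, $cay$, $aby$ for $y\mapsto a,b,c$. We shall ask that the two maps differ by $\rho$ on their common face $T$. Since $\rho$ changes every label and corners keep their labels, such a $T$ has no corner among its vertices, so at least three vertices must be created. Three suffice.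

Say that a complex is \emph{generated} by a family of sets if it consists of their nonempty subsets. Divisions are computed on generators by the following rule.
\begin{itemize}
\item[(R)] If $E$ is generated by $G$ and $t\in E$, then $tE$ is generated by the sets $\tau\in G$ with $t\not\subseteq\tau$ and the sets $\{t\}\cup(\tau\setminus\{v\})$ with $v\in t\subseteq\tau\in G$.
\end{itemize}
These sets are faces of $tE$ by \eqref{eq:division}. Conversely, an old face $s\subseteq\tau\in G$ lies in $\tau$ if $t\not\subseteq\tau$ and in $\tau\setminus\{v\}$ for $v\in t\setminus s$ if $t\subseteq\tau$; a new face $\{t\}\cup u$ with $t\cup u\subseteq\tau\in G$ lies in $\{t\}\cup(\tau\setminus\{v\})$ for $v\in t\setminus u$.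

Put
\begin{equation}\label{eq:xyz}
y=F,\qquad z=\{a,b,y\},\qquad x=\{b,y\},
\end{equation}
and let $D$ be the complex generated by the seven triples
\begin{equation}\label{eq:seven}
abz,\quad bcx,\quad cay,\quad ayz,\quad bxz,\quad cxy,\quad xyz .
\end{equation}
It is the boundary of an octahedron with the face $abc$ removed; see Figure~\ref{fig:D}. Write $\bar x=a$, $\bar y=b$, $\bar z=c$ for the opposite vertices. All pairs of vertices other than $ax$, $by$, $cz$ are edges of $D$: the \emph{outer} edges $ab,bc,ca$, the \emph{inner} edges $xy,yz,zx$, and the \emph{radial} edges $az,bz,bx,cx,cy,ay$. Let $f_1,f_2$ be the functions from $\operatorname{Vr}(D)$ to $F$ that fix $a,b,c$ and satisfy $f_j(w)=\rho^j(\bar w)$ for $w\in\{x,y,z\}$: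
\begin{equation}\label{eq:f12}
f_1\colon\ x\mapsto b,\ y\mapsto c,\ z\mapsto a;\qquad\qquad f_2\colon\ x\mapsto c,\ y\mapsto a,\ z\mapsto b .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\coordinate (a) at (210:3); \coordinate (b) at (330:3); \coordinate (c) at (90:3);
\coordinate (x) at (30:0.75); \coordinate (y) at (150:0.75); \coordinate (z) at (270:0.75);
\fill[gray!30] (x)--(y)--(z)--cycle;
\draw (a)--(b)--(c)--cycle (x)--(y)--(z)--cycle (b)--(z) (c)--(x) (a)--(y);
\draw[line width=1.8pt] (a)--(z) (b)--(x) (c)--(y);
\node[below left] at (a) {$a$}; \node[below right] at (b) {$b$}; \node[above] at (c) {$c$};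
\node at (30:1.1) {$x$}; \node at (150:1.1) {$y$}; \node at (270:1.1) {$z$};
\node at (270:2.2) {$f_1$};
\end{scope}
\begin{scope}[xshift=7cm]
\coordinate (a) at (210:3); \coordinate (b) at (330:3); \coordinate (c) at (90:3);
\coordinate (x) at (30:0.75); \coordinate (y) at (150:0.75); \coordinate (z) at (270:0.75);
\fill[gray!30] (x)--(y)--(z)--cycle;
\draw (a)--(b)--(c)--cycle (x)--(y)--(z)--cycle (a)--(z) (b)--(x) (c)--(y);
\draw[line width=1.8pt] (b)--(z) (c)--(x) (a)--(y);
\node[below left] at (a) {$a$}; \node[below right] at (b) {$b$}; \node[above] at (c) {$c$};
\node at (30:1.1) {$x$}; \node at (150:1.1) {$y$}; \node at (270:1.1) {$z$};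
\node at (270:2.2) {$f_2$};
\end{scope}
\end{tikzpicture}
\caption{The subdivision $D$ of the triangle $abc$ into seven triangles, drawn twice. The maps $f_1$ and $f_2$ from $D$ to the triangle fix $a,b,c$ and collapse the thick edges. Both send the shaded triangle $xyz$ onto $abc$, turning it in opposite directions, and every edge between $\{a,b,c\}$ and $\{x,y,z\}$ is collapsed by exactly one of them.}\label{fig:D}
\end{figure}

\begin{lemma}\label{lem:D}
We have $x(z(y\Delta))=D$ and $f_1,f_2\in\operatorname{Hom}(D,\Delta)$.
\end{lemma}

\begin{proof}
By (R), $y\Delta$ is generated by $aby,bcy,cay$. The division by $z=aby$ replaces $aby$ by $abz,ayz,byz$. The division by $x=by$ replaces $byz$ by $bxz,xyz$ and $bcy$ by $bcx,cxy$. The resulting list is \eqref{eq:seven}. The map $f_1$ is the composite of the weld maps $x\mapsto b$, then $z\mapsto a$, then $y\mapsto c$; these are allowed since $b\in x$, $a\in z$, $c\in y$.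

The map $f_2$ does not arise by undoing these three divisions, since a weld sends $x$ to $b$ or to $y$, while $f_2(x)=c$ differs from $f_2(b)=b$ and $f_2(y)=a$. We therefore build the same complex in another order. Put
\begin{equation}\label{eq:star}
z^*=F,\qquad y^*=\{c,a,z^*\},\qquad x^*=\{c,z^*\},\qquad D^*=x^*(y^*(z^*\Delta)).
\end{equation}
The complex $z^*\Delta$ is generated by $abz^*,bcz^*,caz^*$. The division by $y^*$ replaces $caz^*$ by $cay^*,cy^*z^*,ay^*z^*$. The division by $x^*$ replaces $bcz^*$ by $bcx^*,bx^*z^*$ and $cy^*z^*$ by $cx^*y^*,x^*y^*z^*$. The resulting list is \eqref{eq:seven} with $x,y,z$ replaced by $x^*,y^*,z^*$. Each of the six created vertices is $F$, or has $F$ as an element and its other elements in $F$, so its span is $\operatorname{sp}(F)$. Hence the map $D\to D^*$ that fixes $a,b,c$ and sends $x,y,z$ to $x^*,y^*,z^*$ is a grounded isomorphism, and $f_2$ is this isomorphism followed by the weld maps $x^*\mapsto c$, $y^*\mapsto a$, $z^*\mapsto b$.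
\end{proof}

\begin{example}\label{ex:paths}
Follow the labels along edge paths in $D$ from the inner triangle to $a$. Along $z,a$ they are $a,a$ for $f_1$ and $b,a$ for $f_2$: no change against one change. Along $x,b,a$ they are $b,b,a$ and $c,b,a$: one change against two. Along $y,c,x,z,a$ they are $c,c,b,a,a$ and $a,c,c,b,a$: two changes against three. The number of changes depends on the path, but the numbers for $f_1$ and $f_2$ have opposite parity each time. The reason is visible in Figure~\ref{fig:D}: the two maps behave differently only on radial edges, and a path from the inside to the outside uses an odd number of them.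
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:triangle}]
Let $B=D$. By Lemma~\ref{lem:D}, $B$ arises from $\Delta$ by three divisions and $f_1,f_2\in\operatorname{Hom}(B,\Delta)$. Let $C\in\langle\Delta\rangle$. By Lemma~\ref{lem:corners}(a), $C$ is connected. For each three-element face $T\in C$ fix an edge path $\gamma_T$ in $C$ that starts at a vertex of $T$ and ends at the corner $a^C$.

For $h\in\operatorname{Hom}(C,\Delta)$ let $T_h\in C$ be the face over $F$, which exists by Proposition~\ref{prop:P} and has three elements by Lemma~\ref{lem:Pcons}. If $\gamma_{T_h}=(w_0,\dots,w_l)$, let $\chi(h)$ be the parity of the number of $j\in[l]$ with $h(w_{j-1})\ne h(w_j)$. This is a coloring with two colors.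

Let $g\in\operatorname{Hom}(C,B)$. The face $xyz$ is maximal in $B$; let $T\in C$ be the face over it under $g$. Since $f_jg(T)=f_j(xyz)=F$, we have $T_{f_1g}=T_{f_2g}=T$, so $\chi(f_1g)$ and $\chi(f_2g)$ are computed along the same path $\gamma_T=(w_0,\dots,w_l)$. Its image $g(w_0),\dots,g(w_l)$ is an edge path in $D$ from a vertex of $xyz$ to $g(a^C)=a^B=a$. Each step of the image path stays at a vertex or runs along an edge of $D$. At a step of the first kind neither label changes. Along an outer or an inner edge both labels change, because $f_1$ and $f_2$ are injective on $abc$ and on $xyz$. Along a radial edge exactly one label changes: by \eqref{eq:f12}, $f_1$ collapses $az,bx,cy$ and not $bz,cx,ay$, while $f_2$ collapses $bz,cx,ay$ and not $az,bx,cy$. So the numbers of label changes for $f_1g$ and $f_2g$ differ, modulo $2$, by the number of radial steps. These are the steps between the sets $\{x,y,z\}$ and $\{a,b,c\}$. The path starts in the first set and ends in the second, so the number of radial steps is odd, and $\chi(f_1g)\neq\chi(f_2g)$.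

Thus $\operatorname{Hom}(B,\Delta)\circ g$ is monochromatic for no $g$. A $2$-coloring is an $r$-coloring for every $r\ge2$, which gives the last assertion.
\end{proof}

\begin{remark}\label{rem:used}
Property (P) for $h$ defines $T_h$, and (P) for $g$ provides a triangle $T$ that serves $f_1g$ and $f_2g$ at once; for maps that fold there is no distinguished triangle from which to start. The condition on spans is used to fix the end of the image path: if it ended in $\{x,y,z\}$, the number of radial steps would be even. Nothing is assumed about the paths $\gamma_T$.
\end{remark}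

\section{Ground complexes of dimension at least two}\label{sec:higher}

Three things are missing for Theorem~\ref{thm:dichotomy}(1). The ground complex may have vertices outside the chosen triangle $F$, and $F$ need not be maximal in it, so (P) does not apply to $F$; we handle this by restricting everything to the part that lies in $F$. The target $A$ is arbitrary, so the twist has to be performed on a triangle of $A$ that may lie in larger faces. Finally, parity gives two colors only; we replace it by an integer and nest several twists.

\subsection{Restriction to a face of the ground complex}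

For $U\in\mathbf A$ and $A\in\langle\mathbf A\rangle$ put
\[
A_U=\{s\in A:\operatorname{sp}(s)\subseteq U\}.
\]
This is a subcomplex of $A$, and its vertices are the vertices of $A$ with span inside $U$. The complex $\mathbf A_U$ consists of the nonempty subsets of $U$; it is itself a ground complex, and the recursion that defines spans gives the same result over $\mathbf A_U$ as over $\mathbf A$. A grounded map $f\colon B\to A$ sends $B_U$ into $A_U$; we write $f_U\colon B_U\to A_U$ for the restriction.

\begin{lemma}\label{lem:restrict}
Let $U\in\mathbf A$, $A\in\langle\mathbf A\rangle$ and $t\in A$.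
\begin{enumerate}
\item[(a)] $(tA)_U=t(A_U)$ if $\operatorname{sp}(t)\subseteq U$, and $(tA)_U=A_U$ otherwise.
\item[(b)] $A_U\in\langle\mathbf A_U\rangle$.
\item[(c)] If $f$ is a weld-division map of $\mathcal D(\mathbf A)$, then $f_U$ is a weld-division map of $\mathcal D(\mathbf A_U)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The old faces in $(tA)_U$ are the $s\in A_U$ with $t\not\subseteq s$. By \eqref{eq:span} the new faces in $(tA)_U$ are the sets $\{t\}\cup u$ with $t\not\subseteq u$ and $t\cup u\in A_U$. If $\operatorname{sp}(t)\subseteq U$, then $t\in A_U$ and this is the description of $t(A_U)$. Otherwise no member of $A_U$ includes $t$, so all of $A_U$ survives and there are no new faces. Part (b) follows by induction on the number of divisions.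

(c) We show that the class of weld-division maps $f$ for which $f_U$ is a weld-division map of $\mathcal D(\mathbf A_U)$ contains the base maps and is closed under both operations. By (a), a weld map $tA\to A$ restricts to a weld map $t(A_U)\to A_U$ if $\operatorname{sp}(t)\subseteq U$ and to the identity of $A_U$ otherwise. A grounded isomorphism preserves spans, so it restricts to a grounded isomorphism. Also $(fg)_U=f_Ug_U$. Let $f\colon B\to A$ be in the class and let $f'\colon B'\to tA$ be its division by $t$, with $s_1,\dots,s_k$ as in the definition. Recall that $\operatorname{sp}(t)=\operatorname{sp}(f(s_i))\subseteq\operatorname{sp}(s_i)$. If $\operatorname{sp}(t)\not\subseteq U$, then $\operatorname{sp}(s_i)\not\subseteq U$ for all $i$, so (a) gives $B'_U=B_U$, $(tA)_U=A_U$ and $f'_U=f_U$. If $\operatorname{sp}(t)\subseteq U$, then by (a) $B'_U$ arises from $B_U$ by dividing, in the induced order, by those $s_i$ whose span lies in $U$. These are exactly the faces $s\in B_U$ with $f_U(s)=t$, in order of non-increasing cardinality. So $f'_U\colon B'_U\to t(A_U)$ is the division of $f_U$ by $t$.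
\end{proof}

\subsection{Twisting a triangle inside a complex}

Let $X\in\langle\mathbf A\rangle$ and let $F'=\{a',b',c'\}$ be a face of $X$ with three elements, which may be arbitrary vertices of $X$. Define $x,y,z$ by \eqref{eq:xyz} and $D'$ by \eqref{eq:seven}, with $a',b',c',F'$ in place of $a,b,c,F$. We want to perform the three divisions in $X$. A face of $X$ that includes $F'$ has the form $F'\cup u$ with $u$ in
\[
L=\{u:\ u\cap F'=\emptyset,\ u\cup F'\in X\},
\]
which has $\emptyset$ as a member. The divisions act on $F'$ and carry $u$ along. To express this, for a complex $E$ all of whose vertices lie in $F'$ or outside $\operatorname{Vr}(X)$ put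
\[
X[E]=\{s\in X:F'\not\subseteq s\}\ \cup\ \{w\cup u:\ w\in E,\ w\not\subseteq F',\ u\in L\}.
\]

\begin{lemma}\label{lem:twist}
The complex $\operatorname{Tw}(X;a',b',c'):=x(z(yX))$ is defined and equals $X[D']$. Its vertex set is $\operatorname{Vr}(X)\cup\{x,y,z\}$, the set $\{x,y,z\}$ is a face, and $\operatorname{sp}(x)=\operatorname{sp}(y)=\operatorname{sp}(z)=\operatorname{sp}(F')$. There are weld-division maps $f_1,f_2\colon\operatorname{Tw}(X;a',b',c')\to X$ that fix every vertex of $X$ and send $(x,y,z)$ to $(b',c',a')$ and to $(c',a',b')$, respectively.
\end{lemma}

\begin{proof}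
Let $D_1$ be generated by $a'b'y$, $b'c'y$, $c'a'y$. A new face of $yX$ is $\{y\}\cup u'$ with $F'\not\subseteq u'$ and $F'\cup u'\in X$; equivalently $u'=w'\cup u$ with $w'\subsetneq F'$ and $u\in L$. The sets $\{y\}\cup w'$ with $w'\subsetneq F'$ are the faces of $D_1$ that are not subsets of $F'$. So $yX=X[D_1]$.

We claim that
\begin{equation}\label{eq:carry}
t(X[E])=X[tE]\qquad\text{if }X[E]\in\langle\mathbf A\rangle\text{ arises from }X\text{ by divisions, }t\in E\text{ and }t\not\subseteq F'.
\end{equation}
Let $V=\operatorname{Vr}(E)\cup F'$. The members of $L$ are disjoint from $V$, and $t\in X[E]$, with $u=\emptyset$. By Lemma~\ref{lem:new}(a), $t\notin\operatorname{Vr}(X)$, so $X[tE]$ is defined. Since $t$ has an element outside $\operatorname{Vr}(X)$, no face of $X$ includes $t$; since $t\subseteq V$, we have $t\subseteq w\cup u$ if and only if $t\subseteq w$. So the old faces of $t(X[E])$ are the $s\in X$ with $F'\not\subseteq s$ and the sets $w\cup u$ where $u\in L$ and $w\not\subseteq F'$ is an old face of $tE$. Consider a set $\{t\}\cup u'$ and split $u'$ into $w'=u'\cap V$ and $u=u'\setminus V$. The set $t\cup u'$ is not a face of $X$,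 so it belongs to $X[E]$ if and only if $t\cup w'\in E$ and $u\in L$. Also $t\not\subseteq u'$ if and only if $t\not\subseteq w'$. So the new faces of $t(X[E])$ are the sets $w\cup u$ where $u\in L$ and $w=\{t\}\cup w'$ is a new face of $tE$. This proves \eqref{eq:carry}.

Two applications of \eqref{eq:carry} give $x(z(yX))=X[x(zD_1)]$. The computations in the proof of Lemma~\ref{lem:D} apply rule (R) to lists of triples and use only that the vertices in each list are distinct, which holds here by Lemma~\ref{lem:new}(a). So $x(zD_1)=D'$. Likewise, with $x^*,y^*,z^*$ defined by \eqref{eq:star} for $a',b',c'$, we get $x^*(y^*(z^*X))=X[D'^*]$, where $D'^*$ is $D'$ with $x,y,z$ replaced by $x^*,y^*,z^*$. No vertex of $X$ is lost, since $F'\not\subseteq\{v\}$, and all six created vertices have span $\operatorname{sp}(F')$, for the reason given in that proof. So the map $X[D']\to X[D'^*]$ that fixes $\operatorname{Vr}(X)$ and sends $x,y,z$ to $x^*,y^*,z^*$ is a grounded isomorphism. Let $f_1$ be the composite of the weld maps $x\mapsto b'$, $z\mapsto a'$, $y\mapsto c'$, and let $f_2$ be the isomorphism followed by the weld maps $x^*\mapsto c'$, $y^*\mapsto a'$,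 $z^*\mapsto b'$.
\end{proof}

\subsection{The winding number}

From now on $\dim\mathbf A\ge2$. Fix a three-element face $F=\{a,b,c\}\in\mathbf A$, put $\Delta=\mathbf A_F$, and let $\rho$ be the rotation $a\mapsto b\mapsto c\mapsto a$. Let $h\in\operatorname{Hom}(C,\mathbf A)$. By Lemma~\ref{lem:restrict}, $h_F\colon C_F\to\Delta$ is a weld-division map of $\mathcal D(\Delta)$, and $F$ is maximal in $\Delta$. So $h$ sends the vertices of $C_F$ into $F$, and by Proposition~\ref{prop:P} and Lemma~\ref{lem:Pcons} there is exactly one face $T(h)\in C_F$ with $h(T(h))=F$; this face has three elements and is maximal in $C_F$. Moreover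
\begin{equation}\label{eq:spanT}
\operatorname{sp}(T(h))=F,
\end{equation}
because $F=\operatorname{sp}(h(T(h)))\subseteq\operatorname{sp}(T(h))\subseteq F$.

We now count label changes with a sign. Define $\omega\colon F\times F\to\{-1,0,1\}$ by
\[
\omega(v,\rho^kv)=k\qquad(v\in F,\ k\in\{-1,0,1\}).
\]
Thus $\omega(a,b)=\omega(b,c)=\omega(c,a)=1$, $\omega(v,w)=-\omega(w,v)$, and $\omega(\rho v,\rho w)=\omega(v,w)$. Let $C\in\langle\mathbf A\rangle$. By Lemmas~\ref{lem:restrict}(b) and~\ref{lem:corners}(a), $C_F$ is connected, and $a^C$ is one of its vertices. For each $C$ and each three-element face $T\in C_F$ fix an edge path $\gamma_T$ in $C_F$ from a vertex of $T$ to $a^C$. For $h\in\operatorname{Hom}(C,\mathbf A)$ with $\gamma_{T(h)}=(w_0,\dots,w_l)$ put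
\[
W(h)=\sum_{j=1}^{l}\omega\bigl(h(w_{j-1}),h(w_j)\bigr)\in\mathbb Z .
\]
This is the net number of steps that the label makes around the cycle $a,b,c$; its parity is the coloring of Section~\ref{sec:triangle}. For the paths of Example~\ref{ex:paths}, taken as the path attached to $xyz$, the pairs $(W(f_1),W(f_2))$ are $(0,-1)$, $(-1,-2)$ and $(-2,-3)$. The difference is $-1$ in each case, although the third path crosses between the two triangles three times. The next lemma explains this: along an edge, the contributions of $f_1$ and $f_2$ differ by the increment of a function on vertices, so along a path the difference depends on the endpoints only.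

We say that a map $q$ sends an ordered triple $(a',b',c')$ \emph{cyclically} to $F$ if $(qa',qb',qc')=(\rho^ka,\rho^kb,\rho^kc)$ for some $k$.

\begin{lemma}\label{lem:step}
Let $q\in\operatorname{Hom}(X,\mathbf A)$, let $T(q)=\{a',b',c'\}$, and suppose that $q$ sends $(a',b',c')$ cyclically to $F$. Let $X'=\operatorname{Tw}(X;a',b',c')$, with $x,y,z,f_1,f_2$ as in Lemma~\ref{lem:twist}.
\begin{enumerate}
\item[(a)] For $j=1,2$ we have $T(qf_j)=\{x,y,z\}$, and $qf_j$ sends $(x,y,z)$ cyclically to $F$.
\item[(b)] Let $\iota$ be the indicator function of $\{x,y,z\}$ on $\operatorname{Vr}(X')$. If $\{v,w\}\in X'_F$, then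
\begin{equation}\label{eq:cob}
\omega(qf_2v,qf_2w)-\omega(qf_1v,qf_1w)=\iota(w)-\iota(v).
\end{equation}
\item[(c)] For every $C\in\langle\mathbf A\rangle$ and every $g\in\operatorname{Hom}(C,X')$ we have $W(qf_2g)=W(qf_1g)-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $F'=T(q)$. By Lemma~\ref{lem:twist} and \eqref{eq:spanT}, each of $x,y,z$ has span $F$.

(a) The face $\{x,y,z\}$ lies in $X'_F$. If $(qa',qb',qc')=(\rho^ka,\rho^kb,\rho^kc)$, then $qf_j$ sends $(x,y,z)$ to $(\rho^{k+j}a,\rho^{k+j}b,\rho^{k+j}c)$.

(b) If $v=w$, both sides vanish. If $v,w\notin\{x,y,z\}$, both sides vanish because $f_1$ and $f_2$ fix $v$ and $w$. So let $\{v,w\}$ be an edge with a vertex in $\{x,y,z\}$. Since $X'=X[D']$, either it is an edge of $D'$, or it has a vertex $p\notin F'$ with $F'\cup\{p\}\in X$. In the second case $\operatorname{sp}(p)\subseteq F$, so $F'\cup\{p\}\in X_F$, which is impossible because $F'=T(q)$ is maximal in $X_F$. This is the point at which the restriction to $F$ is needed: it removes the faces that join the twisted triangle to the rest of $X$.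

So $\{v,w\}$ is an inner or a radial edge of $D'$. Put $\bar x=a'$, $\bar y=b'$, $\bar z=c'$. The computation in (a) says that $qf_j(w)=\rho^jq(\bar w)$ for $w\in\{x,y,z\}$. On an inner edge, $qf_2=\rho qf_1$ at both ends, so the left side of \eqref{eq:cob} vanishes by the invariance of $\omega$, and so does the right side. Let the edge be radial. Both sides of \eqref{eq:cob} change sign when $v$ and $w$ are exchanged, so we may assume $v\in F'$ and $w\in\{x,y,z\}$; the right side is then $1$. Since $v\ne\bar w$ and $q$ is injective on $F'$, we have $qv=\rho q\bar w$ or $qv=\rho^2q\bar w$. In the first case $qf_1w=qv$ and $qf_2w=\rho qv$, and the left side is $1-0$. In the second case $qf_1w=\rho^{-1}qv$ and $qf_2w=qv$, and the left side is $0-(-1)$.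

(c) By (a), $\{x,y,z\}$ is maximal in $X'_F$. By Lemma~\ref{lem:restrict}(c) and Proposition~\ref{prop:P} there is a face $T\in C_F$ with $g(T)=\{x,y,z\}$. Then $qf_jg(T)=F$, so $T(qf_1g)=T(qf_2g)=T$, and both winding numbers are computed along $\gamma_T=(w_0,\dots,w_l)$. The image $g(w_0),\dots,g(w_l)$ is an edge path in $X'_F$. Summing \eqref{eq:cob} over its steps gives
\[
W(qf_2g)-W(qf_1g)=\iota(g(w_l))-\iota(g(w_0)).
\]
Here $g(w_0)\in g(T)=\{x,y,z\}$, and $g(w_l)=g(a^C)=a^{X'}$ has span $\{a\}\neq F$, so it is not one of $x,y,z$. The difference is $0-1$.
\end{proof}

\subsection{Nested twists}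

One twist produces two consecutive values of $W$. Part (a) of Lemma~\ref{lem:step} says that the inner triangle of the twist satisfies the hypothesis of the lemma again, so we can twist it in turn, and each level contributes its own difference $-1$.

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(1)]
Let $A\in\langle\mathbf A\rangle$ and $n\ge1$. To label vertices by elements of $F$ we need a map to the ground complex. Choose a sequence of divisions that produces $A$ from $\mathbf A$ and a weld map for each of them; their composite is a map $\pi\in\operatorname{Hom}(A,\mathbf A)$, the identity if there are no divisions.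

We define, for $0\le i\le n-1$, complexes $B_i$, maps $q_i\in\operatorname{Hom}(B_i,\mathbf A)$ and enumerations $T(q_i)=\{a_i,b_i,c_i\}$ such that $q_i$ sends $(a_i,b_i,c_i)$ cyclically to $F$. Put $B_0=A$, $q_0=\pi$, and let $a_0,b_0,c_0$ be the vertices of $T(\pi)$ with images $a,b,c$. Given the data for $i<n-1$, put $B_{i+1}=\operatorname{Tw}(B_i;a_i,b_i,c_i)$, let $f_1^i,f_2^i\colon B_{i+1}\to B_i$ be the maps of Lemma~\ref{lem:twist}, let $(a_{i+1},b_{i+1},c_{i+1})$ be the triple $(x,y,z)$ of new vertices, and put $q_{i+1}=q_if_2^i$. Lemma~\ref{lem:step}(a) shows that the requirements hold for $i+1$. Let $B=B_{n-1}$, which arises from $A$ by $3(n-1)$ divisions. For $0\le k\le n-1$ put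
\[
\phi_k=f_2^0\circ\cdots\circ f_2^{k-1}\circ f_1^k\circ\cdots\circ f_1^{n-2}\in\operatorname{Hom}(B,A),
\]
where an empty composite is an identity map. In particular $\operatorname{Hom}(B,A)\neq\emptyset$.

Let $C\in\langle\mathbf A\rangle$. Color $h\in\operatorname{Hom}(C,A)$ by the residue of $W(\pi h)$ modulo $n$. Let $g\in\operatorname{Hom}(C,B)$ and $0\le k\le n-2$, and put $\mu_k=f_1^{k+1}\circ\cdots\circ f_1^{n-2}\in\operatorname{Hom}(B,B_{k+1})$. Since $q_k=\pi f_2^0\cdots f_2^{k-1}$, we have
\[
\pi\phi_kg=q_k\,f_1^k\,(\mu_kg),\qquad\pi\phi_{k+1}g=q_k\,f_2^k\,(\mu_kg).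
\]
Lemma~\ref{lem:step}(c), applied to $q_k$ and to $\mu_kg\in\operatorname{Hom}(C,B_{k+1})$, gives $W(\pi\phi_{k+1}g)=W(\pi\phi_kg)-1$. So the numbers $W(\pi\phi_kg)$, $0\le k\le n-1$, are $n$ consecutive integers, and the maps $\phi_0g,\dots,\phi_{n-1}g$ receive all $n$ colors.

For a natural number $d$, the complex $B$ obtained for $n=d+1$ shows, with $r=n$, that $A$ does not have Ramsey degree at most $d$. The complex $B$ obtained for $n=2$ shows that $(r,A,B)$ fails to have the Ramsey property for every $r\ge2$.
\end{proof}

\section{Ground complexes of dimension at most one}\label{sec:graphs}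

Let $\dim\mathbf A\le1$, so that $\mathbf A$ is a graph. We show that objects are described by vectors of lengths and morphisms by tuples of subsets, and then apply the product form of Ramsey's theorem. Fix an orientation of every edge of $\mathbf A$.

\subsection{Objects}

A \emph{path} $p_0,\dots,p_\ell$ is the complex generated by the edges $\{p_{i-1},p_i\}$, $i\in[\ell]$, on distinct vertices $p_0,\dots,p_\ell$. We call $\ell$ its length and $\{p_{i-1},p_i\}$ its $i$-th edge.

\begin{lemma}\label{lem:paths}
Let $A\in\langle\mathbf A\rangle$.
\begin{enumerate}
\item[(a)] For each edge $e=\{v,w\}$ of $\mathbf A$, oriented from $v$ to $w$, the complex $A_e$ is a path $p_0,\dots,p_\ell$ of length $\ell=\ell_e(A)\ge1$ with $p_0=v^A$, $p_\ell=w^A$ and $\operatorname{sp}(p_i)=e$ for $0<i<\ell$.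
\item[(b)] Every face of $A$ is a face of some $A_e$ or has the form $\{v^A\}$, and distinct paths $A_e$ have only corners in common.
\item[(c)] Every family $(\ell_e)_e$ of positive integers equals $(\ell_e(A))_e$ for some $A\in\langle\mathbf A\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:restrict}(b), $A_e$ arises from the path $v,w$ by divisions. Division by a one-element face renames a vertex and keeps its span. Division by an edge $\{p_{i-1},p_i\}$ inserts a vertex with span $\operatorname{sp}(p_{i-1})\cup\operatorname{sp}(p_i)$, which is $\{v\}\cup\{w\}=e$ if $\ell=1$, and is $e$ if $\ell\ge2$ because one of the two vertices is interior.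

(b) By Lemma~\ref{lem:new}(c) the span of a face is an edge $e$ of $\mathbf A$, and then the face lies in $A_e$, or a set $\{v\}$, and then the face is $\{v^A\}$ by Lemma~\ref{lem:corners}(b). An interior vertex of $A_e$ has span $e$, so it lies in no other $A_{e'}$.

(c) An edge of $A_e$ has span $e$. By Lemma~\ref{lem:restrict}(a), dividing by it raises $\ell_e$ by one and leaves all other $A_{e'}$ unchanged. Start from $\mathbf A$, where all lengths are $1$.
\end{proof}

\subsection{Morphisms}

Let $A,B\in\langle\mathbf A\rangle$. A function $f\colon\operatorname{Vr}(B)\to\operatorname{Vr}(A)$ is \emph{monotone} if $f(v^B)=v^A$ for all $v\in\operatorname{Vr}(\mathbf A)$ and $f$ maps the vertices of each path $B_e$ onto those of $A_e$ in a weakly increasing way, in the enumerations of Lemma~\ref{lem:paths}(a). Along $B_e$ the index of the image then starts at $0$, ends at $\ell_e(A)$, and grows by $0$ or $1$ at each step. Let $S_e(f)\subseteq[\ell_e(B)]$ be the set of those $i$ for which $f$ does not collapse the $i$-th edge of $B_e$ to a vertex. Then $|S_e(f)|=\ell_e(A)$, and the $j$-th vertex of $B_e$ is sent to the vertex of $A_e$ with index $|S_e(f)\cap[j]|$.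 By Lemma~\ref{lem:paths}(b) the paths can be treated independently. Hence
\begin{equation}\label{eq:dictionary}
f\longmapsto(S_e(f))_e\ \text{ is a bijection from the monotone maps }B\to A\text{ onto }\prod_e\binom{[\ell_e(B)]}{\ell_e(A)}.
\end{equation}
Let $g\colon C\to B$ and $f\colon B\to A$ be monotone. Then $fg$ is monotone. The map $g$ sends the edge of $C_e$ whose position is the $i$-th smallest element of $S_e(g)$ onto the $i$-th edge of $B_e$, and $fg$ leaves an edge uncollapsed if and only if $g$ does and $f$ leaves its image uncollapsed. Therefore
\begin{equation}\label{eq:compose}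
S_e(fg)\ \text{ is the image of }S_e(f)\text{ under the increasing bijection }[\ell_e(B)]\to S_e(g).
\end{equation}

\begin{proposition}\label{prop:monotone}
If $\dim\mathbf A\le1$, then $\operatorname{Hom}(B,A)$ is the set of monotone maps $B\to A$.
\end{proposition}

\begin{proof}
Let $f\in\operatorname{Hom}(B,A)$. It preserves corners by Lemma~\ref{lem:corners}(b). Let $e$ be an edge of $\mathbf A$. By Lemma~\ref{lem:restrict}(c) and Proposition~\ref{prop:P}, $f_e\colon B_e\to A_e$ is a simplicial map with (P). Along $B_e$ the index of the image starts at $0$, ends at $\ell_e(A)$, and changes by $-1$, $0$ or $1$ at each step. The steps with a nonzero change correspond to the edges of $B_e$ that are mapped onto edges of $A_e$. Every edge of $A_e$ is maximal in $A_e$, so by (P) it is the image of exactly one face of $B_e$, which is an edge. So there are exactly $\ell_e(A)$ nonzero changes. Their sum is $\ell_e(A)$, hence all of them equal $1$, and $f$ is monotone.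

Conversely, let $f\colon B\to A$ be monotone. We argue by induction on $\delta=\sum_e(\ell_e(B)-\ell_e(A))$, in which all terms are nonnegative. If $\delta=0$, then $f$ is a bijection on the corners and an order-preserving bijection on each path. By Lemma~\ref{lem:paths} it is then a bijection on vertices and on faces that preserves spans, that is, a grounded isomorphism.

Let $\delta>0$. Choose $e$ with $\ell:=\ell_e(B)>\ell_e(A)\ge1$ and $i\in[\ell]\setminus S_e(f)$. By Lemma~\ref{lem:paths}(c) there is $B''$ with $\ell_e(B'')=\ell-1$ and all other lengths as in $B$. Let $\beta\colon B\to B''$ be the monotone map that collapses the $i$-th edge of $B_e$ and no other edge. Since $S_{e'}(f)\subseteq S_{e'}(\beta)$ for all $e'$, \eqref{eq:dictionary} and \eqref{eq:compose} provide a monotone map $f''\colon B''\to A$ with $f=f''\beta$. By induction $f''$ is a weld-division map, so it suffices to treat $\beta$. Let $p_0,\dots,p_{\ell-1}$ be the path $B''_e$. If $i<\ell$, let $t=\{p_{i-1},p_i\}$ and weld $t$ to $p_{i-1}$; the $i$-th edge of $(tB'')_e$ is $\{p_{i-1},t\}$. If $i=\ell$, let $t=\{p_{\ell-2},p_{\ell-1}\}$, which exists since $\ell\ge2$, and weld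 $t$ to $p_{\ell-1}$; the $\ell$-th edge of $(tB'')_e$ is $\{t,p_{\ell-1}\}$. In both cases the weld map $tB''\to B''$ is monotone and collapses the $i$-th edge of $(tB'')_e$ and no other edge. The complexes $B$ and $tB''$ have the same lengths, so the monotone map $B\to tB''$ that collapses nothing is a grounded isomorphism by the case $\delta=0$. Its composite with the weld map is monotone and collapses the same edges as $\beta$, so it equals $\beta$ by \eqref{eq:dictionary}.
\end{proof}

\subsection{The product Ramsey theorem}

With several edges, a morphism is a tuple of subsets, and a coloring may depend on all coordinates jointly. The well-known product Ramsey theorem covers this situation; we include its proof.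

\begin{lemma}\label{lem:product}
Let $r,m\ge1$ and $1\le k_j\le m_j$ for $j\in[m]$. There are $N_1,\dots,N_m$ such that for every $r$-coloring of $\prod_j\binom{[N_j]}{k_j}$ there are sets $M_j\in\binom{[N_j]}{m_j}$ for which $\prod_j\binom{M_j}{k_j}$ is monochromatic.
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=1$ this is Ramsey's theorem. For $m>1$ take $N_1,\dots,N_{m-1}$ from the inductive hypothesis, and let $\Phi$ be the finite set of all $r$-colorings of $\prod_{j<m}\binom{[N_j]}{k_j}$. Choose $N_m$ by Ramsey's theorem for $|\Phi|$ colors, $k_m$-element subsets and target size $m_m$. An $r$-coloring $\chi$ of the full product assigns to each $S\in\binom{[N_m]}{k_m}$ the element $\chi(\,\cdot\,,S)$ of $\Phi$. This assignment has a constant value $\psi\in\Phi$ on $\binom{M_m}{k_m}$ for some $M_m$ of size $m_m$. The inductive hypothesis applied to $\psi$ gives $M_1,\dots,M_{m-1}$, and $\chi$ is constant on $\prod_{j\le m}\binom{M_j}{k_j}$.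
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(2)]
Let $r\ge1$ and $\operatorname{Hom}(B,A)\neq\emptyset$, and let $e_1,\dots,e_m$ be the edges of $\mathbf A$. If $m=0$, then all vertices are corners, $\operatorname{Hom}(B,A)$ has one element, and $C=B$, $g=\mathrm{id}$ work. Let $m\ge1$, and put $k_j=\ell_{e_j}(A)$, $m_j=\ell_{e_j}(B)$. A monotone map $B\to A$ exists, so $1\le k_j\le m_j$. Take $N_1,\dots,N_m$ from Lemma~\ref{lem:product} and choose $C$ with $\ell_{e_j}(C)=N_j$ by Lemma~\ref{lem:paths}(c). By Proposition~\ref{prop:monotone} and \eqref{eq:dictionary}, an $r$-coloring of $\operatorname{Hom}(C,A)$ is an $r$-coloring of $\prod_j\binom{[N_j]}{k_j}$. Let $M_1,\dots,M_m$ be as in Lemma~\ref{lem:product}, and let $g\in\operatorname{Hom}(C,B)$ be the map with $S_{e_j}(g)=M_j$ for all $j$. By \eqref{eq:compose}, for every $f\in\operatorname{Hom}(B,A)$ the tuple $(S_{e_j}(fg))_j$ lies in $\prod_j\binom{M_j}{k_j}$. So $\operatorname{Hom}(B,A)\circ g$ is monochromatic.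
\end{proof}

The last sentence of Theorem~\ref{thm:dichotomy} follows from its two parts: if $\dim\mathbf A\le1$, all triples have the Ramsey property by (2), and if $\dim\mathbf A\ge2$, then (1) gives a triple $(2,\mathbf A,B)$ without it.

\begin{thebibliography}{1}

\bibitem{Solecki}
S{\l}awomir Solecki, \emph{Simplicial complexes, stellar moves, and projective amalgamation}, arXiv:2503.14825 (2025).

\end{thebibliography}
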